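\title{Tensor products of tracial von Neumann algebras do not preserve elementarity}

\begin{abstract}
We show that the tensor product of tracial von Neumann algebras preserves neither elementary equivalence nor elementary inclusions, which answers a question of Farah and Ghasemi. Let $R$ be the hyperfinite II$_1$ factor and let $N$ be a II$_1$ factor with spectral gap, for instance $L(SL_3(\mathbb Z))$. Then $R\bar\otimes N$ is not elementarily equivalent to $R^{\mathcal U}\bar\otimes Q$ for any tracial von Neumann algebra $Q$, although $R$ is an elementary submodel of its ultrapower $R^{\mathcal U}$. There are also separable counterexamples and counterexamples in which all algebras are McDuff. Finally, for an inclusion $R\subseteq M$ we show that $R\bar\otimes N$ is an elementary submodel of $M\bar\otimes N$ exactly when $M$ is an amenable II$_1$ factor.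
\end{abstract}

\section{Introduction}

A tracial von Neumann algebra is a von Neumann algebra $M$ with a fixed faithful normal tracial state $\tau$. We regard it as a metric structure in continuous first-order logic: variables range over operator-norm balls, the metric is given by $\|x\|_2=\tau(x^*x)^{1/2}$, and a sentence is a real-valued expression built from traces of $*$-polynomials by continuous functions and by the quantifiers $\sup$ and $\inf$ (Section~\ref{sec:logic} recalls the details). We write $M\equiv N$ if every sentence has the same value in $M$ and in $N$, and $M_1\preceq M$ if $M_1\subseteq M$ and every formula has the same value in $M_1$ and in $M$ on tuples from $M_1$. The basic example is $M\preceq M^{\mathcal U}$, where $M^{\mathcal U}$ is the tracial ultrapower; throughout, $\mathcal U$ is a nonprincipal ultrafilter on $\mathbb N=\{1,2,\dots\}$.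

Let $M\bar\otimes N$ be the tensor product with the product trace; for $M_1\subseteq M$ and $N_1\subseteq N$ we regard $M_1\bar\otimes N_1$ as a subalgebra of $M\bar\otimes N$. Farah and Ghasemi \cite{FG} posed the problem whether tensor products preserve elementarity, that is, whether the following hold for all tracial von Neumann algebras $M_1,M,N_1,N$:
\begin{enumerate}
\item[(a)] if $M_1\equiv M$ and $N_1\equiv N$, then $M_1\bar\otimes N_1\equiv M\bar\otimes N$;
\item[(b)] if $M_1\preceq M$ and $N_1\preceq N$, then $M_1\bar\otimes N_1\preceq M\bar\otimes N$.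
\end{enumerate}

The simplest test is $M=M_1^{\mathcal U}$ and $N_1=N$. There are inclusions
\begin{equation}\label{eq:chain}
M_1\bar\otimes N\ \subseteq\ M_1^{\mathcal U}\bar\otimes N\ \subseteq\ (M_1\bar\otimes N)^{\mathcal U},
\end{equation}
the second given by $(x_i)_i\otimes y\mapsto(x_i\otimes y)_i$, and their composition is elementary. If $N=M_n(\mathbb C)$, a bounded sequence of $n\times n$ matrices over $M_1$ is an $n\times n$ matrix of bounded sequences, so the second inclusion is an equality and the first is elementary. This suggests a positive answer, and two known results support it. Let $R$ be the hyperfinite II$_1$ factor. A separable tracial von Neumann algebra $M$ is \emph{$R$-absorbing} if $M\cong M\bar\otimes R$, and an arbitrary one is \emph{McDuff} if it is a model of the theory $\mathbb T_R$ of the separable $R$-absorbing algebras.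
\begin{enumerate}
\item[(i)] If at least one of $M,N$ is of type I, then the theory of $M\bar\otimes N$ depends only on the theories of $M$ and $N$, and the conclusion of (b) holds.
\item[(ii)] If $M_1$ is McDuff and $M_1\equiv M$, then $M_1\bar\otimes R\equiv M\bar\otimes R$; if $M_1$ is McDuff and $M_1\preceq M$, then $M_1\bar\otimes R\preceq M\bar\otimes R$.
\end{enumerate}

Nevertheless both (a) and (b) fail, already for $M_1=R$ and $M=R^{\mathcal U}$. The second tensor factor has to be far from type I and far from $R$, in the following sense. Here $U(N)$ is the unitary group and $L^2(N)$ is the completion of $N$ in $\|\cdot\|_2$, with $\hat x$ the vector given by $x\in N$.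

\begin{definition}\label{def:gap}
A II$_1$ factor $N$ has \emph{spectral gap} if there are $b_1,\dots,b_m\in U(N)$ and $\gamma>0$ such that
\begin{equation}\label{eq:gap}
\gamma^2\,\|\xi-\langle\xi,\hat 1\rangle\hat 1\|^2\le\sum_{j=1}^m\|b_j\xi-\xi b_j\|^2\qquad(\xi\in L^2(N)).
\end{equation}
\end{definition}

Thus a vector that almost commutes with the finitely many $b_j$ is almost a scalar, with a linear estimate. The group von Neumann algebra $L(SL_3(\mathbb Z))$ has spectral gap (Lemma~\ref{lem:LGamma}). A II$_1$ factor $N$ has property Gamma if there are unitaries $w_n\in N$ with $\tau(w_n)=0$ and $\|[w_n,x]\|_2\to0$ for all $x\in N$; by \cite[Theorem 2.1]{Connes}, a separable II$_1$ factor has spectral gap if and only if it does not have property Gamma. We do not use this equivalence.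

\begin{theorem}\label{thm:main}
Let $N$ be a II$_1$ factor with spectral gap and let $Q$ be any tracial von Neumann algebra. Then $R\bar\otimes N\not\equiv R^{\mathcal U}\bar\otimes Q$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(1)] Statements \textup{(a)} and \textup{(b)} fail for $M_1=R$, $M=R^{\mathcal U}$, $N_1=N=L(SL_3(\mathbb Z))$.
\item[(2)] They fail for separable algebras: for every separable II$_1$ factor $N$ with spectral gap there is a separable $R$-absorbing $M$ with $R\preceq M$ and $R\bar\otimes N\not\equiv M\bar\otimes N$.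
\item[(3)] They fail even if all algebras involved are McDuff: if $N$ has spectral gap and $Q=N\bar\otimes R$, then $R\bar\otimes Q\not\equiv R^{\mathcal U}\bar\otimes Q$. So in \textup{(ii)} the factor $R$ cannot be replaced by an arbitrary McDuff factor.
\end{enumerate}
\end{corollary}

For statement (b) with $M_1=R$ and $N_1=N$ there is a complete answer.

\begin{theorem}\label{thm:class}
Let $N$ be a II$_1$ factor with spectral gap and let $R\subseteq M$ be a unital trace-preserving inclusion into a tracial von Neumann algebra. Then $R\bar\otimes N\preceq M\bar\otimes N$ if and only if $M$ is an amenable II$_1$ factor. The ``if'' part holds for every tracial von Neumann algebra $N$.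
\end{theorem}

Both theorems rest on one first-order property of $R\bar\otimes N$: every finite tuple in the first tensor factor can be moved, approximately and by a single unitary conjugation, into the second. Section~\ref{sec:flip} shows this move and the obstruction to it in matrix algebras. Section~\ref{sec:formula} uses spectral gap to express the property by a formula. Section~\ref{sec:class} proves Theorem~\ref{thm:class}, where the unitaries $b_j$ are available as parameters. For Theorem~\ref{thm:main} they have to be quantified away, and this needs property (T) of $SL_3(\mathbb Z)$ (Sections~\ref{sec:group} and~\ref{sec:lower}). Section~\ref{sec:cor} derives Corollary~\ref{cor:main}.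

\section{Background}

\subsection{Tracial von Neumann algebras}

Subalgebras are von Neumann subalgebras with the same unit and the restricted trace, isomorphisms preserve the trace, and \emph{separable} refers to $\|\cdot\|_2$. We write $(M)_1$ for the operator-norm unit ball and $[x,y]=xy-yx$. We use the following standard facts.
\begin{itemize}
\item $\|x^*\|_2=\|x\|_2$ and $\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|$; hence $\|[a,x]\|_2\le2\|a\|\,\|x\|_2$. Operator-norm balls are $\|\cdot\|_2$-complete. Every element of $M$ is a linear combination of unitaries and has a polar decomposition $x=v|x|$ with $v\in U(M)$.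
\item For a subalgebra $B\subseteq M$ there is a unique map $E_B:M\to B$ with $\tau(E_B(x)b)=\tau(xb)$ for $b\in B$. It is unital, completely positive, $B$-bimodular, contractive for $\|\cdot\|$, and it is the restriction of the orthogonal projection of $L^2(M)$ onto $L^2(B)$. In particular $x\in M$ lies in $B$ if and only if $\hat x\in L^2(B)$.
\item $L^2(M\bar\otimes N)=L^2(M)\otimes L^2(N)$. The algebraic tensor product $M\odot N$ is $\|\cdot\|_2$-dense in $M\bar\otimes N$, and by Kaplansky's density theorem its unit ball is $\|\cdot\|_2$-dense in $(M\bar\otimes N)_1$. We identify $M$ with $M\otimes1$ and $N$ with $1\otimes N$. For $B\subseteq M$ we have $E_{B\bar\otimes N}(a\otimes y)=E_B(a)\otimes y$.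
\item A II$_1$ factor $M$ contains, for every $n$, a system $(e_{jk})_{j,k\le n}$ of matrix units with $\sum_je_{jj}=1$, that is, a unital copy of $M_n(\mathbb C)$. Two such systems $(e_{jk})$, $(e'_{jk})$ are unitarily conjugate: $e_{11}$ and $e'_{11}$ have trace $1/n$, so there is $y\in M$ with $y^*y=e_{11}$ and $yy^*=e_{11}'$, and $v=\sum_je'_{j1}ye_{1j}$ is a unitary with $ve_{jk}v^*=e'_{jk}$.
\item $R=\bar\bigotimes_{k\ge1}M_2(\mathbb C)$. Let $D^{(k)}\cong M_{2^k}(\mathbb C)$ be the product of the first $k$ factors and $A^{(k)}\cong R$ the product of the others, so $R=D^{(k)}\bar\otimes A^{(k)}$ and $\|x-E_{D^{(k)}}(x)\|_2\to0$ for $x\in R$. Regrouping the factors gives $R\bar\otimes R\cong R\cong R\bar\otimes M_2(\mathbb C)$.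
\item For a countable group $G$, $L(G)$ is generated by the left translations $v_g$ on $\ell^2(G)=L^2(L(G))$, with $\tau(v_g)=0$ for $g\ne e$ and $v_g\delta_hv_g^*=\delta_{ghg^{-1}}$. It is a II$_1$ factor if $G\neq\{e\}$ and all conjugacy classes other than $\{e\}$ are infinite.
\item The ultrapower $M^{\mathcal U}$ is the algebra of norm-bounded sequences $(x_i)$ in $M$ modulo those with $\lim_{\mathcal U}\|x_i\|_2=0$, with trace $\lim_{\mathcal U}\tau(x_i)$; constant sequences give $M\subseteq M^{\mathcal U}$. For subalgebras $B_i\subseteq M$, the classes of bounded sequences with $x_i\in B_i$ form a subalgebra $\prod_{\mathcal U}B_i$ of $M^{\mathcal U}$.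
\end{itemize}

Our formulas measure commutators, while our arguments concern distances to subalgebras. The next two lemmas connect the two.

\begin{lemma}\label{lem:average}
Let $A\subseteq M$ be a subalgebra and $B=A'\cap M$. Then $\|x-E_B(x)\|_2\le\sup_{w\in U(A)}\|[x,w]\|_2$ for every $x\in M$.
\end{lemma}

\begin{proof}
Let $C$ be the closed convex hull of $\{wxw^*:w\in U(A)\}$ in $L^2(M)$. It lies in the ball of radius $\|x\|$ of $M$, since that ball is convex and complete. Let $y$ be the unique element of $C$ of least $\|\cdot\|_2$-norm. Conjugation by $w\in U(A)$ is an isometry of $C$ onto itself, so $wyw^*=y$, and $y\in B$. For $b\in B$ we have $\tau(wxw^*b)=\tau(xw^*bw)=\tau(xb)$, so $E_B$ is constant on $C$ and $y=E_B(y)=E_B(x)$. Finally every element of $C$ is within $\sup_w\|x-wxw^*\|_2=\sup_w\|[x,w]\|_2$ of $x$.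
\end{proof}

\begin{lemma}\label{lem:commutant}
Let $A\subseteq M$ be a subalgebra, $B=A'\cap M$, and let $N$ be tracial. Then $(A\otimes1)'\cap(M\bar\otimes N)=B\bar\otimes N$. In particular, if $M$ is a factor then $M'\cap(M\bar\otimes N)=N$, and a tensor product of two factors is a factor.
\end{lemma}

\begin{proof}
Elements of $B\bar\otimes N$ commute with $A\otimes 1$. Conversely let $x\in M\bar\otimes N$ commute with $A\otimes1$. For $y\in N$, the element $x(1\otimes y)$ commutes with $A\otimes 1$, so $x_y=E_M(x(1\otimes y))$ lies in $B$ by bimodularity. If $a\in M$ and $E_B(a)=0$, then $\tau(x(a\otimes y))=\tau(x_ya)=\tau(x_yE_B(a))=0$. The elements $a\otimes y$ of this form make up a $*$-closed set that spans a dense subspace of $(L^2(M)\ominus L^2(B))\otimes L^2(N)$. Hence $\hat x\in L^2(B)\otimes L^2(N)$, that is, $x\in B\bar\otimes N$.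
\end{proof}

\subsection{Continuous logic}\label{sec:logic}

Each variable ranges over an operator-norm ball of a specified radius. The formulas are the smallest class that contains $\operatorname{Re}\tau(p(x))$ for every $*$-polynomial $p$ with complex coefficients and is closed under applying continuous functions $\mathbb R^k\to\mathbb R$ and under $\sup$ and $\inf$ over a variable. For example $\|p(x)\|_2$ is a formula. A formula $\chi$ defines in each $M$ a bounded function $\chi^M$ on a product of balls, uniformly continuous for $\|\cdot\|_2$, and isomorphisms preserve these functions. A sentence is a formula without free variables. Taking $\chi$ to be a sentence shows that $M_1\preceq M$ implies $M_1\equiv M$. If $M_1\subseteq M_2\subseteq M$, $M_1\preceq M$ and $M_2\preceq M$, then $M_1\preceq M_2$ directly from the definition. We use four standard facts.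
\begin{enumerate}
\item[(L1)] (\L o\'s) $M\preceq M^{\mathcal U}$.
\item[(L2)] (L\"owenheim--Skolem) Every separable subset of $M$ is contained in a separable $M_0\preceq M$.
\item[(L3)] (Directed unions) Let $(M_\nu)$ be an increasing family of subalgebras of $M$, indexed by a directed set, with $\|\cdot\|_2$-dense union and $M_\nu\preceq M_{\nu'}$ for $\nu\le\nu'$. Then $M_\nu\preceq M$ for all $\nu$. (The balls of the $M_\nu$ are dense in those of $M$ because $E_{M_\nu}(x)\to x$.)
\item[(L4)] Being a II$_1$ factor is axiomatizable \cite{FHS}: if $M\equiv N$ and $N$ is a II$_1$ factor, then so is $M$.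
\end{enumerate}
An algebra is McDuff if every sentence that vanishes in all separable $R$-absorbing algebras vanishes in it. So separable $R$-absorbing algebras are McDuff, and being McDuff is invariant under $\equiv$. We also use the known fact that every separable elementary submodel of a McDuff algebra is $R$-absorbing.

The language quantifies over balls, but we want to quantify over unitaries. A penalty term achieves this.

\begin{lemma}\label{lem:unitary}
Let $\chi(x,y)$ be a formula, with $x$ a variable and $y$ a tuple of variables, all ranging over unit balls. Suppose that $\chi^M$ is $L$-Lipschitz for $\|\cdot\|_2$ in each variable, for every $M$. Then there are formulas whose values in every $M$ are $\sup_{u\in U(M)}\chi^M(u,y)$ and $\inf_{u\in U(M)}\chi^M(u,y)$, and these functions are $L$-Lipschitz in each variable of $y$.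
\end{lemma}

\begin{proof}
Let $x\in(M)_1$ and $x=v|x|$ with $v\in U(M)$. Since $0\le1-t\le1-t^2$ on $[0,1]$, we get $\|x-v\|_2=\|1-|x|\|_2\le\|1-x^*x\|_2$, and therefore $\chi^M(x,y)-L\|1-x^*x\|_2\le\chi^M(v,y)$. The penalty vanishes on unitaries, so
\[
\sup_{u\in U(M)}\chi^M(u,y)=\sup_{x\in(M)_1}\big(\chi^M(x,y)-L\|1-x^*x\|_2\big).
\]
The statement for $\inf$ is the statement for $\sup$ applied to $-\chi$. A finite supremum or infimum of $L$-Lipschitz functions is $L$-Lipschitz.
\end{proof}

The last assertion lets us apply the lemma repeatedly, one variable at a time.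

\section{The flip and its obstruction in matrix algebras}\label{sec:flip}

A matrix algebra in one tensor factor can be conjugated into the other factor as soon as that factor contains a matrix algebra of the same size.

\begin{lemma}\label{lem:flip}
Let $(e_{jk})$ in $M$ and $(f_{jk})$ in $N$ be systems of $n\times n$ matrix units with $\sum_je_{jj}=1$ and $\sum_jf_{jj}=1$. The \emph{flip} $z=\sum_{j,k}e_{jk}\otimes f_{kj}$ is a self-adjoint unitary with $z(e_{ab}\otimes1)z^*=1\otimes f_{ab}$. Moreover $\|z-c\|_2^2\ge1-r/n^2$ whenever $c$ is a sum of $r$ elementary tensors.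
\end{lemma}

\begin{proof}
Exchanging the names of $j$ and $k$ gives $z^*=z$. Next,
\[
z(e_{ab}\otimes1)z=\sum_{j,k,l,p}e_{jk}e_{ab}e_{lp}\otimes f_{kj}f_{pl}=\sum_{j,p}e_{jp}\otimes f_{aj}f_{pb}=\sum_je_{jj}\otimes f_{ab}=1\otimes f_{ab},
\]
and summing over $a=b$ gives $z^2=1$. For the last claim, $\hat c\in V\otimes L^2(N)$ for a subspace $V\subseteq L^2(M)$ of dimension at most $r$; let $p_V$ be its projection. The systems $(\sqrt n\,\hat e_{jk})$ and $(\sqrt n\,\hat f_{jk})$ are orthonormal, so $\|(p_V\otimes1)\hat z\|^2=n^{-2}\sum_{j,k}\|p_V(\sqrt n\,\hat e_{jk})\|^2\le r/n^2$ by Bessel's inequality.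
\end{proof}

Conversely, a large matrix algebra cannot be moved into a small one. The quantitative form that we need comes from Schur orthogonality: if $G\subseteq U(n)$ is a finite group acting irreducibly on $\mathbb C^n$, then the average of $w_{jk}\overline{w_{j'k'}}$ over $w\in G$ is $1/n$ if $(j,k)=(j',k')$ and $0$ otherwise. Since $\tau(wa)=\frac1n\sum_{j,k}w_{jk}a_{kj}$ and $\sum_{j,k}|a_{kj}|^2=n\|a\|_2^2$ for the normalized trace, this gives
\begin{equation}\label{eq:schur}
\frac1{|G|}\sum_{w\in G}|\tau(wa)|^2=\frac{\|a\|_2^2}{n^2}\qquad(a\in M_n(\mathbb C)).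
\end{equation}

\begin{lemma}\label{lem:schur}
Let $M$ be tracial, $F\cong M_n(\mathbb C)$ a subalgebra, $G\subseteq U(F)$ a finite irreducible group, and $D\subseteq M$ a finite-dimensional subalgebra. For $x,y\in M$,
\[
\frac1{|G|}\sum_{w\in G}\|E_D(xwy)\|_2^2\le\frac{\dim D}{n^2}\,\|x\|^2\|y\|^2 .
\]
\end{lemma}

\begin{proof}
Let $h_1,\dots,h_{\dim D}\in D$ be an orthonormal basis of $L^2(D)$. For $w\in G$,
\[
\|E_D(xwy)\|_2^2=\sum_j|\tau(h_j^*xwy)|^2=\sum_j|\tau(w\,E_F(yh_j^*x))|^2 .
\]
By \eqref{eq:schur} the average of the $j$-th term is $n^{-2}\|E_F(yh_j^*x)\|_2^2\le n^{-2}\|x\|^2\|y\|^2$.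
\end{proof}

\begin{example}\label{ex:pauli}
Let $M=M_n(\mathbb C)\otimes M_q(\mathbb C)$, $F=M_n(\mathbb C)\otimes1$, $D=1\otimes M_q(\mathbb C)$, and let $z\in U(M)$. By Pythagoras and Lemma~\ref{lem:schur}, the average over $w\in G$ of $\|zwz^*-E_D(zwz^*)\|_2^2$ is at least $1-q^2/n^2$. Take $n=2$ and $G=\{\pm1,\pm X,\pm Z,\pm XZ\}$ with $X=e_{12}+e_{21}$ and $Z=e_{11}-e_{22}$; this is a group since $X^2=Z^2=1$ and $ZX=-XZ$, and it is irreducible since it spans $M_2(\mathbb C)$. If $q=1$, then $\|E_D(zwz^*)\|_2=|\tau(w)|$ is $1$ for $w=\pm1$ and $0$ for the six other elements, so the average of its square is $1/4=q^2/n^2$ whatever $z$ is. If $q=2$ and $z$ is the flip, then $zGz^*\subseteq D$ and the average is $1=q^2/n^2$. So the bound is attained at both ends: with room of the same size $G$ moves into $D$ completely, and with no room it stays far away.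
\end{example}

Now let $N$ be a II$_1$ factor and look at \eqref{eq:chain} with $M_1=R$. In $R\bar\otimes N$ a finite tuple from $R$ is close to some $D^{(k)}$, and a flip moves it into $N$. In $R^{\mathcal U}$ take instead a tuple represented by tuples in matrix algebras $F_i\subseteq R$ of size $n_i\to\infty$. The flips $z_i$ of $F_i$ with matrix algebras in $N$ define a unitary $z=(z_i)$ of $(R\bar\otimes N)^{\mathcal U}$. An element $c\in R^{\mathcal U}\odot N$ is represented by sums of $r$ elementary tensors with $r$ independent of $i$, so $\|z-c\|_2^2\ge\lim_{\mathcal U}(1-r/n_i^2)=1$. The flip is missing from $R^{\mathcal U}\bar\otimes N$: seen from $\prod_{\mathcal U}F_i$, the factor $N$ is as small as $M_1(\mathbb C)$ was in Example~\ref{ex:pauli}.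

This is not yet a proof, and it cannot be one, since it applies to $N=R$, where (ii) gives $R\bar\otimes R\preceq R^{\mathcal U}\bar\otimes R$. Two things are missing. The language has no name for the tensor factors, and unitaries other than the flip have to be excluded.

\section{A formula for ``the first factor moves into the second''}\label{sec:formula}

Fix a II$_1$ factor $N$, a tuple $b^0=(b_1^0,\dots,b_m^0)$ of unitaries and $\gamma>0$ satisfying \eqref{eq:gap}, and put $K=2/\gamma$. For a tuple $b=(b_1,\dots,b_m)$ and an element $y$ of a tracial algebra let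
\[
\Delta_b(y)=\Big(\sum_{j=1}^m\|[b_j,y]\|_2^2\Big)^{1/2}.
\]
Spectral gap names the first tensor factor of $M\bar\otimes N$: the distance to it is controlled by finitely many commutators.

\begin{lemma}\label{lem:gaptensor}
Let $M$ be tracial and $b=1\otimes b^0=(1\otimes b_j^0)_j$. Then $\gamma\,\|y-E_M(y)\|_2\le\Delta_b(y)$ for $y\in M\bar\otimes N$.
\end{lemma}

\begin{proof}
Let $p$ be the projection of $L^2(N)$ onto $\mathbb C\hat1$ and $T_j\xi=b_j^0\xi-\xi b^0_j$. Inequality \eqref{eq:gap} says $\gamma^2(1-p)\le\sum_jT_j^*T_j$. Tensor this operator inequality with the identity of $L^2(M)$ and evaluate at $\hat y$: the projection $1\otimes p$ has range $L^2(M)\otimes\hat 1$, so it implements $E_M$, and $(1\otimes T_j)\hat y$ is the vector given by $[1\otimes b_j^0,y]$.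
\end{proof}

We cannot name the second factor in the same way, but for a factor $M$ it is the commutant of the first. So ``$zuz^*$ is close to $N$'' can be replaced by ``$zuz^*$ almost commutes with every unitary $w$ that is close to $M$'', and closeness of $u$ and $w$ to $M$ is enforced by penalties. For $d\ge1$, tuples $b=(b_1,\dots,b_m)$, $u=(u_1,\dots,u_d)$ and elements $z,w$ let
\[
\Phi_d(b,u,z,w)=\max_{k\le d}\|[zu_kz^*,w]\|_2-K\Delta_b(w)-K\max_{k\le d}\Delta_b(u_k),
\]
\[
\psi_d(b)=\sup_{u}\ \inf_{z}\ \sup_{w}\ \Phi_d(b,u,z,w),\qquad\theta_d=\inf_b\psi_d(b),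
\]
where all quantified variables range over unitaries. On unit balls, $\|[zu_kz^*,w]\|_2$ is $2$-Lipschitz in $u_k$ and in $w$, and $4$-Lipschitz in $z$ because $\|zuz^*-z'uz'^*\|_2\le2\|z-z'\|_2$; the function $\Delta_b(y)$ is $2\sqrt m$-Lipschitz in $y$ and $2$-Lipschitz in each $b_j$. So $\Phi_d$ is $(4+4K\sqrt m)$-Lipschitz in each variable in every algebra, and by Lemma~\ref{lem:unitary}, $\psi_d$ is a formula and $\theta_d$ is a sentence. They depend on $N$ only through $m$ and $K$.

\begin{proposition}\label{prop:upper}
For every $d$ we have $\psi_d(1\otimes b^0)\le0$ in $R\bar\otimes N$. In particular $\theta_d^{R\bar\otimes N}\le0$.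
\end{proposition}

\begin{proof}
Write $b=1\otimes b^0$. Let $u_1,\dots,u_d\in U(R\bar\otimes N)$ and $\varepsilon>0$, and put $a_k=E_R(u_k)\in(R)_1$. Choose $l$ such that $x_k=E_{D^{(l)}}(a_k)$ satisfies $\|a_k-x_k\|_2<\varepsilon$ for all $k$. Since $N$ is a II$_1$ factor it contains a unital copy of $M_{2^l}(\mathbb C)$; let $z$ be the flip of $D^{(l)}$ with it. By Lemma~\ref{lem:flip}, $zx_kz^*\in N$, so it commutes with $R$. For $w\in U(R\bar\otimes N)$,
\[
[zu_kz^*,w]=[zu_kz^*,w-E_R(w)]+[z(u_k-a_k)z^*,E_R(w)]+[z(a_k-x_k)z^*,E_R(w)],
\]
because the remaining term $[zx_kz^*,E_R(w)]$ is zero. With Lemma~\ref{lem:gaptensor},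
\[
\|[zu_kz^*,w]\|_2\le2\|w-E_R(w)\|_2+2\|u_k-a_k\|_2+2\varepsilon\le K\Delta_b(w)+K\Delta_b(u_k)+2\varepsilon .
\]
Hence $\sup_w\Phi_d(b,u,z,w)\le2\varepsilon$, and $\varepsilon$ and $u$ were arbitrary.
\end{proof}

\begin{remark}\label{rem:hyp}
This is the only place where the hypotheses on $N$ enter the proof of Theorem~\ref{thm:main}, and neither can be dropped. Inequality \eqref{eq:gap} was used through Lemma~\ref{lem:gaptensor}. It fails for $N=R$: the unitaries $w_n=e_{11}-e_{22}$ in the $n$-th factor $M_2(\mathbb C)$ have trace $0$ and commute with $D^{(n-1)}$, so $\|[w_n,x]\|_2\to0$ for all $x$. The conclusion fails as well, with $Q=\mathbb C$, since $R\bar\otimes R\cong R\equiv R^{\mathcal U}$. That $N$ is of type II$_1$ was used to find matrix algebras of every size. The algebra $M_2(\mathbb C)$ satisfies \eqref{eq:gap} with $b^0=(X,Z)$ and some $\gamma>0$, since it is finite-dimensional and only scalars commute with $X$ and $Z$; but $R\bar\otimes M_2(\mathbb C)\cong R\equiv R^{\mathcal U}$. For the same reasons our results do not conflict with (i) and (ii): neither $R$ nor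 a type I algebra is a II$_1$ factor with spectral gap.
\end{remark}

\section{Elementary inclusions and amenability}\label{sec:class}

A von Neumann algebra $M$ is \emph{amenable} (or injective) if for some, equivalently every, faithful normal representation $M\subseteq B(H)$ there is a projection of norm one from $B(H)$ onto $M$. If $M$ is tracial and amenable, so is every subalgebra $B$: compose the projection with $E_B$. By Connes \cite{Connes}, every separable amenable II$_1$ factor is isomorphic to $R$, and amenability is detected by a hypertrace. We include the short proof of the implication we need, which does not require separability.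

\begin{lemma}\label{lem:hypertrace}
Let $M$ be tracial, acting on $L^2(M)$ by left multiplication. Suppose that $\varphi$ is a state on $B(L^2(M))$ with $\varphi|_M=\tau$ and $\varphi(u^*Tu)=\varphi(T)$ for all $u\in U(M)$ and $T\in B(L^2(M))$. Then $M$ is amenable.
\end{lemma}

\begin{proof}
Replacing $T$ by $uT$ gives $\varphi(Tu)=\varphi(uT)$, so $\varphi(Tx)=\varphi(xT)$ for all $x\in M$ by linearity. For $x=v|x|$ we get $|\varphi(Tx)|=|\varphi(|x|^{1/2}Tv|x|^{1/2})|\le\|T\|\,\varphi(|x|)=\|T\|\,\tau(|x|)$. The dual of $M$ with the norm $\tau(|x|)$ is $M$ with the operator norm, through the pairing $\tau(yx)$. So there is a unique $E(T)\in M$ with $\varphi(Tx)=\tau(E(T)x)$ for all $x\in M$, and $\|E(T)\|\le\|T\|$. The map $E$ is linear, and $E(T)=T$ for $T\in M$ because $\varphi|_M=\tau$.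
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}, ``only if'']
Suppose $R\bar\otimes N\preceq M\bar\otimes N$. Since $R\bar\otimes N$ is a II$_1$ factor, so is $M\bar\otimes N$ by (L4). The center of $M$ is contained in that of $M\bar\otimes N$, so $M$ is a factor, and it is of type II$_1$ because it contains $R$.

Let $b=1\otimes b^0$, a tuple in the smaller algebra. By Proposition~\ref{prop:upper} and elementarity, $\psi_d(b)\le0$ in $M\bar\otimes N$ for every $d$. Let $u_1,\dots,u_d\in U(M)$ and $\varepsilon>0$. Elements of $M$ commute with $b$, so the penalties vanish on them, and there is $z\in U(M\bar\otimes N)$ with $\|[zu_kz^*,w]\|_2\le\varepsilon$ for all $k$ and all $w\in U(M)$. Since $M'\cap(M\bar\otimes N)=N$ by Lemma~\ref{lem:commutant}, Lemma~\ref{lem:average} shows that $y_k=E_N(zu_kz^*)\in(N)_1$ satisfies $\|zu_kz^*-y_k\|_2\le\varepsilon$. Consequently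
\[
\|u_kz^*-z^*y_k\|_2\le\varepsilon,\qquad\|y_ky_k^*-1\|_2\le2\varepsilon,
\]
the second because $y_ky_k^*-vv^*=y_k(y_k-v)^*+(y_k-v)v^*$ for the unitary $v=zu_kz^*$.

So on the unit vector $\xi=\widehat{z^*}\in L^2(M)\otimes L^2(N)$, left multiplication by $u_k$ almost agrees with right multiplication by $y_k$, an operator that acts on the second tensor factor only. Such an operator is invisible to the state $\varphi(T)=\langle(T\otimes1)\xi,\xi\rangle$ on $B(L^2(M))$. Precisely, $\varphi(x)=\tau(zxz^*)=\tau(x)$ for $x\in M$. Right multiplication by $y_k$ commutes with $T\otimes1$ and its adjoint is right multiplication by $y_k^*$, so $\langle(T\otimes1)\xi y_k,\xi y_k\rangle=\langle(T\otimes1)\xi y_ky_k^*,\xi\rangle$. Since $\|u_k\xi-\xi y_k\|\le\varepsilon$, both vectors having norm at most $1$, and $\|\xi y_ky_k^*-\xi\|\le2\varepsilon$,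
\begin{align*}
|\varphi(u_k^*Tu_k)-\varphi(T)|&\le\big|\langle(T\otimes1)u_k\xi,u_k\xi\rangle-\langle(T\otimes1)\xi y_k,\xi y_k\rangle\big|+\big|\langle(T\otimes1)(\xi y_ky_k^*-\xi),\xi\rangle\big|\\
&\le2\varepsilon\|T\|+2\varepsilon\|T\| .
\end{align*}
Index these states by the pairs (finite subset of $U(M)$, $\varepsilon$), directed by inclusion and decreasing $\varepsilon$. A weak$^*$ cluster point of this net satisfies the hypotheses of Lemma~\ref{lem:hypertrace}, so $M$ is amenable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}, ``if'']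
Let $N$ be any tracial algebra and $M$ an amenable II$_1$ factor containing $R$; let $\iota:R\to M$ be the inclusion.

Suppose first that $M$ is separable. The point is that $\iota$ is a limit of isomorphisms. There is an isomorphism $\alpha:R\to M$. For each $k$, the images under $\alpha$ and $\iota$ of the matrix units of $D^{(k)}$ are conjugate, so there is $v_k\in U(M)$ with $v_k\alpha(x)v_k^*=\iota(x)$ for $x\in D^{(k)}$. For $x\in R$ this gives $\|v_k\alpha(x)v_k^*-\iota(x)\|_2\le2\|x-E_{D^{(k)}}(x)\|_2\to0$. The isomorphisms $\beta_k=\operatorname{Ad}(v_k\otimes1)\circ(\alpha\otimes\mathrm{id})$ from $R\bar\otimes N$ onto $M\bar\otimes N$ converge to $\iota\otimes\mathrm{id}$ in $\|\cdot\|_2$ on elementary tensors, hence on $R\odot N$, hence everywhere, as all these maps are $\|\cdot\|_2$-isometric. For a formula $\chi$ and a tuple $x$ in $R\bar\otimes N$, continuity of $\chi^{M\bar\otimes N}$ on balls gives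
\[
\chi^{R\bar\otimes N}(x)=\chi^{M\bar\otimes N}(\beta_k(x))\longrightarrow\chi^{M\bar\otimes N}((\iota\otimes\mathrm{id})(x)).
\]
The left side does not depend on $k$, so $R\bar\otimes N\preceq M\bar\otimes N$.

Now let $M$ be arbitrary, and let $(M_\nu)$ be the family of separable II$_1$ subfactors of $M$ that contain $R$, ordered by inclusion; $R$ is its least member. By (L2) and (L4) every separable subset of $M$ lies in some $M_\nu$, so the family is directed with union $M$. Each $M_\nu$ is amenable, hence isomorphic to $R$, and the separable case applied to $M_\nu\subseteq M_{\nu'}$ gives $M_\nu\bar\otimes N\preceq M_{\nu'}\bar\otimes N$. The union of the $M_\nu\bar\otimes N$ contains $M\odot N$, so (L3) gives $R\bar\otimes N\preceq M\bar\otimes N$.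
\end{proof}

\begin{remark}\label{rem:b}
By Theorem~\ref{thm:class}, for $N$ with spectral gap, (b) fails for the pair $R\preceq M$, $N\preceq N$ for every non-amenable $M$ with $R\preceq M$. An example is any separable $M\preceq R^{\mathcal U}$ containing $R$ and a copy of the non-amenable algebra $L(\mathbb F_2)$. Such $M$ exist by (L2), because $L(\mathbb F_2)$ embeds in $R^{\mathcal U}$: the group $\mathbb F_2$ has finite quotients $H_i$ in which each $g\ne e$ survives for all large $i$, and the regular representations of the $H_i$, placed in matrix subalgebras of $R$, define a homomorphism $\pi:\mathbb F_2\to U(R^{\mathcal U})$ with $\tau(\pi(g))=0$ for $g\ne e$.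
\end{remark}

This argument does not refute (a). Elementary equivalence transfers only the sentence $\theta_d$, so the tuples $b$ that nearly attain the infimum in $R^{\mathcal U}\bar\otimes Q$ need not be related to the tensor decomposition. We must bound $\psi_d(b)$ from below for every $b$, with one $d$ and one positive constant. Property (T) supplies this uniformity.

\section{The group $SL_3(\mathbb Z)$}\label{sec:group}

Let $\Gamma=SL_3(\mathbb Z)$ and fix a finite generating set $S=\{s_1,\dots,s_d\}$. By Kazhdan's theorem $\Gamma$ has property (T): there is $\kappa>0$ such that every unitary representation $\sigma$ of $\Gamma$ without nonzero invariant vectors satisfies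
\begin{equation}\label{eq:kazhdan}
\max_{s\in S}\|\sigma(s)\xi-\xi\|\ge\kappa\|\xi\|\qquad\text{for all }\xi .
\end{equation}
For an arbitrary unitary representation $\sigma$ let $P_\sigma$ be the projection onto the invariant vectors. The kernel of $P_\sigma$ is a subrepresentation without nonzero invariant vectors, so \eqref{eq:kazhdan} holds whenever $P_\sigma\xi=0$.

We shall need to approximate $P_\sigma$ by finitely supported averages, at a rate that does not depend on $\sigma$. Let $\mu=\frac12\delta_e+\frac1{4d}\sum_{s\in S}(\delta_s+\delta_{s^{-1}})$ and let $\mu_t$ be its $t$-th convolution power, a finitely supported probability measure on $\Gamma$. Put $\sigma(\mu_t)=\sum_g\mu_t(g)\sigma(g)=\sigma(\mu)^t$ and $\lambda=1-\kappa^2/4d<1$.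

\begin{lemma}\label{lem:contraction}
$\|\sigma(\mu_t)-P_\sigma\|\le\lambda^t$ for every unitary representation $\sigma$ of $\Gamma$ and every $t\ge1$.
\end{lemma}

\begin{proof}
The operator $\sigma(\mu)=\frac12+\frac1{4d}\sum_s(\sigma(s)+\sigma(s)^*)$ is self-adjoint, and positive because the sum has norm at most $\frac12$. It is the identity on the range of $P_\sigma$ and preserves the kernel. For a unit vector $\xi$ in the kernel,
\[
1-\langle\sigma(\mu)\xi,\xi\rangle=\frac1{2d}\sum_s\big(1-\operatorname{Re}\langle\sigma(s)\xi,\xi\rangle\big)=\frac1{4d}\sum_s\|\sigma(s)\xi-\xi\|^2\ge\frac{\kappa^2}{4d}.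
\]
So $0\le\sigma(\mu)\le\lambda$ on the kernel of $P_\sigma$.
\end{proof}

\begin{lemma}\label{lem:irreps}
$\Gamma$ has irreducible unitary representations with finite image and of arbitrarily large finite dimension.
\end{lemma}

\begin{proof}
Let $p$ be a prime. Reduction $\Gamma\to SL_3(\mathbb F_p)$ is onto, since $SL_3(\mathbb F_p)$ is generated by elementary matrices and these lift. The group $SL_3(\mathbb F_p)$ is $2$-transitive on the set $X_p$ of the $p^2+p+1$ lines in $\mathbb F_p^3$: given two ordered pairs of distinct lines, choose spanning vectors, complete both pairs to bases, and rescale one of the third vectors so that the map between the bases has determinant $1$. The commutant of the permutation representation on $\ell^2(X_p)$ consists of the matrices that are constant on the orbits in $X_p\times X_p$. There are two orbits, so the commutant has dimension $2$, and the orthogonal complement of the constants is irreducible, of dimension $p^2+p$.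
\end{proof}

The group will play two unrelated roles. In Section~\ref{sec:lower} it supplies the tuple $u$, whatever $N$ is. It also supplies an example of $N$.

\begin{lemma}\label{lem:LGamma}
$L(\Gamma)$ is a separable II$_1$ factor with spectral gap.
\end{lemma}

\begin{proof}
Suppose $g\in\Gamma$ has finite conjugacy class. Its centralizer has finite index, so for $j\ne k$ it contains $1+le_{jk}$ for some $l\ge1$, and $g$ commutes with $e_{jk}$. Comparing $ge_{jk}=\sum_ag_{aj}e_{ak}$ with $e_{jk}g=\sum_ag_{ka}e_{ja}$ gives $g_{aj}=0$ for $a\ne j$ and $g_{jj}=g_{kk}$. So $g=c\cdot 1$ with $c\in\mathbb Z$ and $c^3=1$, that is, $g=e$. Hence $L(\Gamma)$ is a II$_1$ factor. The invariant vectors of the representation $\sigma(g)\xi=v_g\xi v_g^*$ on $\ell^2(\Gamma)$ are the square-summable class functions, so they form $\mathbb C\delta_e=\mathbb C\hat1$. For $\xi_0=\xi-\langle\xi,\hat1\rangle\hat1$ we have $\|\sigma(s)\xi_0-\xi_0\|=\|v_s\xi-\xi v_s\|$, so \eqref{eq:kazhdan} gives \eqref{eq:gap} with $b_k=v_{s_k}$ and $\gamma=\kappa$.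
\end{proof}

\section{The lower bound in $R^{\mathcal U}\bar\otimes Q$}\label{sec:lower}

From now on $d=|S|$. We prove the following; the values of $m$ and $K$ play no role.

\begin{proposition}\label{prop:lower}
For every tracial von Neumann algebra $Q$ we have $\theta_d^{R^{\mathcal U}\bar\otimes Q}\ge\kappa/\sqrt2$.
\end{proposition}

Together with Proposition~\ref{prop:upper} this gives $\theta_d^{R\bar\otimes N}\le0<\kappa/\sqrt2\le\theta_d^{R^{\mathcal U}\bar\otimes Q}$, which proves Theorem~\ref{thm:main}.

Given $b$, we need a tuple $u$ and a large supply of unitaries $w$ on which the penalties are negligible. Up to a small error $b$ involves finitely many elements of $R^{\mathcal U}$, and these lie in an ultraproduct $D$ of matrix algebras. We take $u$ and $w$ in the commutant of $D$, with $u$ made of matrices that are much larger than those of $D$.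

\subsection{The configuration}

Let $(k_i)$ be any sequence of positive integers. Put $D_i=D^{(k_i)}$, $q_i=2^{k_i}$, $A_i=A^{(k_i)}$, and
\[
D=\prod_{\mathcal U}D_i,\qquad A=\prod_{\mathcal U}A_i ,
\]
two commuting subalgebras of $R^{\mathcal U}$. By Lemma~\ref{lem:irreps} choose an irreducible representation $\pi_i$ of $\Gamma$ with finite image $G_i$ and dimension $n_i\ge iq_i$. Choose a unital copy $F_i$ of $M_{n_i}(\mathbb C)$ in the II$_1$ factor $A_i$ and regard $\pi_i$ as a homomorphism $\Gamma\to U(F_i)$. Then $\pi(g)=(\pi_i(g))_i$ defines a homomorphism $\pi:\Gamma\to U(A)$.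

\begin{lemma}\label{lem:ultracomm}
For $x=(x_i)\in R^{\mathcal U}$ we have $E_D(x)=(E_{D_i}(x_i))_i$. Moreover $A'\cap R^{\mathcal U}=D$, and $A'\cap(R^{\mathcal U}\bar\otimes Q)=D\bar\otimes Q$ for every tracial $Q$.
\end{lemma}

\begin{proof}
The element $x'=(E_{D_i}(x_i))_i$ lies in $D$, and $\tau(x'y)=\lim_{\mathcal U}\tau(E_{D_i}(x_i)y_i)=\tau(xy)$ for $y=(y_i)$ with $y_i\in D_i$; so $x'=E_D(x)$. Since $R=D_i\bar\otimes A_i$ and $A_i$ is a factor, $A_i'\cap R=D_i$ by Lemma~\ref{lem:commutant}. By Lemma~\ref{lem:average} there is $w_i\in U(A_i)$ with $\|x_i-E_{D_i}(x_i)\|_2\le\|[x_i,w_i]\|_2+1/i$. If $x$ commutes with $A$, it commutes with $(w_i)\in A$, and the limit along $\mathcal U$ gives $x=E_D(x)$. The last claim is Lemma~\ref{lem:commutant}.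
\end{proof}

\subsection{A representation that sees the conditional expectation}

We have to show that $E_B(z\pi(s)z^*)$ is small for some generator $s$, where $B=D\bar\otimes Q$. To apply property (T) we realize $g\mapsto\|E_B(z\pi(g)z^*)\|_2^2$ as a matrix coefficient of a unitary representation. For tracial algebras $B\subseteq M$ define on $M\odot M$ the sesquilinear form
\[
\langle a\otimes c,a'\otimes c'\rangle=\tau\big(E_B(a'^*a)\,c\,c'^*\big).
\]
It is positive: for $\zeta=\sum_ja_j\otimes c_j$ we have $\langle\zeta,\zeta\rangle=\tau\big(\sum_{j,k}c_k^*E_B(a_k^*a_j)c_j\big)\ge0$, because the matrix $(E_B(a_k^*a_j))_{k,j}$ is positive by complete positivity of $E_B$. Let $H_B(M)$ be the Hilbert space obtained by separation and completion. For $v\in U(M)$ the map $a\otimes c\mapsto va\otimes cv^*$ preserves the form, since $(va')^*va=a'^*a$ and $cv^*(c'v^*)^*=cc'^*$, and these maps form a unitary representation of $U(M)$ on $H_B(M)$. For $x,y\in M$, using $\tau(E_B(a)a^*)=\|E_B(a)\|_2^2$,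
\begin{equation}\label{eq:bimodule}
\langle vy\otimes y^*v^*,x^*\otimes x\rangle=\|E_B(xvy)\|_2^2,\qquad\|y\otimes y^*\|^2=\|E_B(y^*y)\|_2^2\le\|y\|^4 .
\end{equation}

\subsection{Decay in $R^{\mathcal U}$}

Lemma~\ref{lem:schur} bounds an average over $G_i$. These groups grow with $i$, so the averages have no meaning in the ultrapower. Lemma~\ref{lem:contraction} replaces them all by the average over one finitely supported measure, with an error independent of $i$.

\begin{lemma}\label{lem:decay}
For $x,y\in R^{\mathcal U}$ we have $\sum_g\mu_t(g)\,\|E_D(x\pi(g)y)\|_2^2\to0$ as $t\to\infty$.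
\end{lemma}

\begin{proof}
Let $x=(x_i)$, $y=(y_i)$ and $C=\sup_i\|x_i\|^2\|y_i\|^2$. Let $\sigma_i(g)(a\otimes c)=\pi_i(g)a\otimes c\,\pi_i(g)^*$ on $H_{D_i}(R)$. This representation factors through the finite group $G_i$, so $P_{\sigma_i}$ is the average over $G_i$. By \eqref{eq:bimodule}, Lemma~\ref{lem:contraction} and Lemma~\ref{lem:schur} with $\dim D_i=q_i^2$,
\begin{align*}
\sum_g\mu_t(g)\|E_{D_i}(x_i\pi_i(g)y_i)\|_2^2&=\langle\sigma_i(\mu_t)(y_i\otimes y_i^*),x_i^*\otimes x_i\rangle\\
&\le\langle P_{\sigma_i}(y_i\otimes y_i^*),x_i^*\otimes x_i\rangle+\lambda^t\|y_i\|^2\|x_i\|^2\\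
&\le\frac1{|G_i|}\sum_{w\in G_i}\|E_{D_i}(x_iwy_i)\|_2^2+\lambda^tC\ \le\ \Big(\frac1{i^2}+\lambda^t\Big)C .
\end{align*}
The sum on the left has finitely many terms, the same for all $i$. By Lemma~\ref{lem:ultracomm} its limit along $\mathcal U$ is the sum in the statement, which is therefore at most $\lambda^tC$.
\end{proof}

\subsection{No unitary moves $\pi(S)$ into $D\bar\otimes Q$}

\begin{proposition}\label{prop:rigid}
Let $Q$ be tracial, $\mathcal M=R^{\mathcal U}\bar\otimes Q$, $B=D\bar\otimes Q$ and $z\in U(\mathcal M)$. Then
\[
\max_{s\in S}\|z\pi(s)z^*-E_B(z\pi(s)z^*)\|_2\ge\kappa/\sqrt2 .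
\]
\end{proposition}

\begin{proof}
Let $\sigma(g)(a\otimes c)=\pi(g)a\otimes c\,\pi(g)^*$ on $H_B(\mathcal M)$, and let $\zeta\in H_B(\mathcal M)$ be the vector $z^*\otimes z$. By \eqref{eq:bimodule}, $\|\zeta\|=1$ and $\langle\sigma(g)\zeta,\zeta\rangle=\|E_B(z\pi(g)z^*)\|_2^2$.

We show $P_\sigma\zeta=0$ by reducing to finitely many instances of Lemma~\ref{lem:decay}. Let $\varepsilon>0$ and choose $z_0=\sum_{l=1}^rx_l\otimes h_l\in R^{\mathcal U}\odot Q$ with $\|z_0\|\le1$ and $\|z-z_0\|_2<\varepsilon$. Then $\|z\pi(g)z^*-z_0\pi(g)z_0^*\|_2\le2\varepsilon$ for all $g$, and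
\[
E_B(z_0\pi(g)z_0^*)=\sum_{l,l'}E_D(x_l\pi(g)x_{l'}^*)\otimes h_lh_{l'}^* .
\]
From $(\alpha+\beta)^2\le2\alpha^2+2\beta^2$ and the Cauchy--Schwarz inequality for a sum of $r^2$ vectors,
\[
\langle\sigma(g)\zeta,\zeta\rangle\le8\varepsilon^2+2r^2\sum_{l,l'}\|E_D(x_l\pi(g)x_{l'}^*)\|_2^2\,\|h_lh_{l'}^*\|_2^2 .
\]
Average with respect to $\mu_t$ and let $t\to\infty$. The left side tends to $\|P_\sigma\zeta\|^2$ by Lemma~\ref{lem:contraction}, and the finite sum on the right tends to $0$ by Lemma~\ref{lem:decay}. So $\|P_\sigma\zeta\|^2\le8\varepsilon^2$ for every $\varepsilon$.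

By \eqref{eq:kazhdan} there is $s\in S$ with
\[
\kappa^2\le\|\sigma(s)\zeta-\zeta\|^2=2-2\|E_B(z\pi(s)z^*)\|_2^2=2\|z\pi(s)z^*-E_B(z\pi(s)z^*)\|_2^2 ,
\]
where the last equality is Pythagoras for the unitary $z\pi(s)z^*$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $\mathcal M=R^{\mathcal U}\bar\otimes Q$, let $b\in U(\mathcal M)^m$ and $\eta>0$. Choose $c_j\in R^{\mathcal U}\odot Q$ with $\|b_j-c_j\|_2<\eta$, and let $a_1,\dots,a_r\in R^{\mathcal U}$, $a_l=(a_{l,i})_i$, be the first components of the elementary tensors that occur in $c_1,\dots,c_m$. For each $i$ choose $k_i$ with $\|a_{l,i}-E_{D^{(k_i)}}(a_{l,i})\|_2<1/i$ for all $l\le r$, and form $D$, $A$, $\pi$ from $(k_i)$. Then $a_l\in D$, so each $w\in U(A)$ commutes with all $c_j$. Hence $\|[b_j,w]\|_2=\|[b_j-c_j,w]\|_2\le2\eta$ and $\Delta_b(w)\le2\eta\sqrt m$ for $w\in U(A)$, in particular for $w=u_k:=\pi(s_k)$.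

Let $z\in U(\mathcal M)$ be arbitrary. Since $A'\cap\mathcal M=D\bar\otimes Q$, Lemma~\ref{lem:average} and Proposition~\ref{prop:rigid} give $\max_k\sup_{w\in U(A)}\|[zu_kz^*,w]\|_2\ge\kappa/\sqrt2$. Restricting the supremum in $\psi_d$ to $w\in U(A)$,
\[
\sup_{w\in U(\mathcal M)}\Phi_d(b,u,z,w)\ge\frac\kappa{\sqrt2}-4K\eta\sqrt m .
\]
As $z$ is arbitrary, $\psi_d(b)\ge\kappa/\sqrt2-4K\eta\sqrt m$. The constant $\kappa$ does not depend on $\eta$, $b$ or $(k_i)$, so $\eta\to0$ and the infimum over $b$ finish the proof.
\end{proof}

\begin{remark}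
The condition $n_i\ge iq_i$ is used only to make $\dim D_i/n_i^2$ tend to $0$. Some condition of this kind is needed: if $F_i\subseteq R$ are matrix algebras whose sizes $n_i$ divide $q_i$, then $D_i$ contains a unital copy of $M_{n_i}(\mathbb C)$, a unitary $z_i\in R$ conjugates $F_i$ onto it, and $z=(z_i)$ moves $\prod_{\mathcal U}F_i$ into $D$. The structure of $\mathcal M$ as a tensor product with first factor $R^{\mathcal U}$ is used twice, to approximate $b$ and $z$ by finite sums of elementary tensors. In $(R\bar\otimes N)^{\mathcal U}$, where $\theta_d\le0$ by (L1), this approximation is what fails, as the flips of Section~\ref{sec:flip} show.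
\end{remark}

\section{Separable and McDuff counterexamples}\label{sec:cor}

To pass to separable algebras we need an elementary submodel of a tensor product that is itself a tensor product. Alternating (L2) between the product and its first factor produces one.

\begin{lemma}\label{lem:reflect}
Let $P$ and $N$ be tracial, with $N$ separable, and let $X\subseteq P$ be separable. There is a separable $M$ with $X\subseteq M\preceq P$ and $M\bar\otimes N\preceq P\bar\otimes N$.
\end{lemma}

\begin{proof}
We construct separable $M_j\preceq P$ and $Y_j\preceq P\bar\otimes N$ with $X\subseteq M_0\subseteq M_1\subseteq\cdots$ and $M_j\bar\otimes N\subseteq Y_j\subseteq M_{j+1}\bar\otimes N$. Get $M_0$ from (L2). Given $M_j$, the algebra $M_j\bar\otimes N$ is separable, and (L2) gives $Y_j$. Each element of a countable dense subset of $Y_j$ is the $\|\cdot\|_2$-limit of a sequence in $P\odot N$; these sequences involve countably many elements of $P$, and (L2) gives $M_{j+1}$ containing them and $M_j$. Then $Y_j$ lies in $L^2(M_{j+1}\bar\otimes N)$, hence in $M_{j+1}\bar\otimes N$.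

Let $M$ be the subalgebra generated by $\bigcup_jM_j$; the union is dense in it by Kaplansky's theorem. We have $M_j\preceq M_{j+1}$, as both are elementary in $P$, so $M_j\preceq M$ by (L3). Thus $\chi^M(x)=\chi^{M_j}(x)=\chi^P(x)$ for tuples $x$ from $M_j$, and continuity along $E_{M_j}(x)\to x$ extends the equality to all tuples from $M$. So $M\preceq P$. The $Y_j$ form an increasing sequence in $M\bar\otimes N$ whose union contains every $M_j\odot N$ and is therefore dense. The argument just given, with $Y_j$, $M\bar\otimes N$, $P\bar\otimes N$ in place of $M_j$, $M$, $P$, shows $M\bar\otimes N\preceq P\bar\otimes N$.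
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(1) By Lemma~\ref{lem:LGamma}, Theorem~\ref{thm:main} applies with $N=Q=L(\Gamma)$ and gives $R\bar\otimes N\not\equiv R^{\mathcal U}\bar\otimes N$, while $R\preceq R^{\mathcal U}$ and $N\preceq N$. Since $\preceq$ implies $\equiv$, the hypotheses of (a) and of (b) hold and both conclusions fail.

(2) Lemma~\ref{lem:reflect} with $P=R^{\mathcal U}$ and $X=R$ gives a separable $M$ with $R\subseteq M\preceq R^{\mathcal U}$ and $M\bar\otimes N\equiv R^{\mathcal U}\bar\otimes N\not\equiv R\bar\otimes N$. Both $R$ and $M$ are elementary in $R^{\mathcal U}$, so $R\preceq M$. The algebra $R^{\mathcal U}$ is McDuff, being elementarily equivalent to the separable $R$-absorbing algebra $R$, so its separable elementary submodel $M$ is $R$-absorbing.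

(3) We have $R\bar\otimes Q\cong(R\bar\otimes R)\bar\otimes N\cong R\bar\otimes N\not\equiv R^{\mathcal U}\bar\otimes Q$ by Theorem~\ref{thm:main}. The algebras $R$ and $R^{\mathcal U}$ are McDuff. The algebras $Q$, $R\bar\otimes Q$ and $R^{\mathcal U}\bar\otimes Q$ have the form $P\bar\otimes R$, and every such algebra is McDuff: Lemma~\ref{lem:reflect} gives a separable $M$ with $M\bar\otimes R\preceq P\bar\otimes R$, and $M\bar\otimes R$ is $R$-absorbing because $R\bar\otimes R\cong R$. Finally $Q$ is a factor by Lemma~\ref{lem:commutant}, so both statements in (ii) fail for $R\preceq R^{\mathcal U}$ when the McDuff factor $Q$ replaces the tensor factor $R$.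
\end{proof}

\begin{thebibliography}{9}

\bibitem{Connes}
Connes, \emph{Classification of injective factors}, Ann. of Math., 1976.

\bibitem{FG}
Ilijas Farah and Saeed Ghasemi, \emph{Preservation of elementarity by tensor products of tracial von Neumann algebras}, arXiv:2304.08437 (2023).

\bibitem{FHS}
Farah, Hart, and Sherman, \emph{Model theory of operator algebras III}.

\end{thebibliography}
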